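\title{Overlapping blocks in the bottom row of a monotone triangle and refined alternating sign matrix numbers}

\begin{abstract}
The number of monotone triangles with bottom row $k_1<\dots<k_n$ is given by a polynomial $\alpha(n;k_1,\dots,k_n)$. We evaluate this polynomial at sequences that consist of an arbitrary prefix followed by two overlapping blocks $1,\dots,i$ and $1,\dots,m$ with $i\le m$, and we prove a recursion that removes one entry from the first block. It follows that $\alpha(n+i-1;1,\dots,r-1,r+1,\dots,r+i,r+1,\dots,n)=\sum_{j=1}^{r}\binom{r-j+i-1}{i-1}A_{n,j}$ for $1\le i\le n-r$, where the $A_{n,j}$ are the refined alternating sign matrix numbers. The cases $(r,i)=(3,2)$ and $(4,2)$ give two closed formulas that come from a paper of Riegler; they hold for $n\ge5$ and $n\ge6$ and fail at $n=4$ and $n=5$. The proof turns linear relations among values of $\alpha$ into relations among symmetric polynomials of low degree, which are determined by their restriction to the curve $1-X_1+X_1X_2=0$.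
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{monotone triangle} of size $n$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le n}$ with
\[
a_{i,j}<a_{i,j+1},\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}.
\]
Each row increases strictly, and each entry lies weakly between the two entries below it. The \emph{bottom row} is $(a_{n,1},\dots,a_{n,n})$. For each $n\ge1$ there is a unique polynomial $\alpha(n;k_1,\dots,k_n)$, of degree $n-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_n$ is the number of monotone triangles with bottom row $(k_1,\dots,k_n)$. With $E_xf(x)=f(x+1)$ and $\Delta_x=E_x-\mathrm{id}$, it is given by Fischer's operator formula \cite{Fischer}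
\begin{equation}\label{eq:op}
\alpha(n;k_1,\dots,k_n)=\prod_{1\le p<q\le n}\bigl(\mathrm{id}+E_{k_p}\Delta_{k_q}\bigr)\prod_{1\le i<j\le n}\frac{k_j-k_i}{j-i}.
\end{equation}
For example, $\alpha(1;k_1)=1$ and $\alpha(2;k_1,k_2)=k_2-k_1+1$, the number of choices for the top entry.

An \emph{alternating sign matrix} (ASM) of size $n$ is an $n\times n$ matrix with entries in $\{0,1,-1\}$ such that in each row and each column the nonzero entries alternate in sign and sum to $1$. It is known that the number of ASMs of size $n$ is $A_n=\prod_{j=0}^{n-1}\frac{(3j+1)!}{(n+j)!}$. The sum of the first $a$ rows of an ASM is a vector of zeros and ones with exactly $a$ ones. Listing the columns of these ones as row $a$ of a triangle is the standard bijection between ASMs of size $n$ and monotone triangles with bottom row $(1,\dots,n)$; for instance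
\[
\begin{pmatrix}0&1&0\\1&-1&1\\0&1&0\end{pmatrix}
\quad\longleftrightarrow\quad
\begin{array}{ccccc}&&2&&\\&1&&3&\\1&&2&&3\end{array}
\]
The last row of an ASM has a single nonzero entry. Let $A_{n,j}$ be the number of ASMs of size $n$ whose last row has its $1$ in column $j$. For such a matrix, row $n-1$ of the triangle is $(1,\dots,\widehat{\jmath},\dots,n)$, where the hat marks an omitted entry, so
\begin{equation}\label{eq:bij}
A_{n,j}=\alpha(n-1;1,\dots,\widehat{\jmath},\dots,n)\qquad(n\ge2).
\end{equation}
The refined ASM theorem, proved by Zeilberger \cite{Zeilberger}, states that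
\begin{equation}\label{eq:rasm}
A_{n,j}=\binom{n+j-2}{j-1}\binom{2n-j-1}{n-j}\binom{3n-2}{n-1}^{-1}A_n .
\end{equation}

For a sequence that is not strictly increasing the definition of a monotone triangle gives nothing to count, but the polynomial $\alpha$ still has a value there, and this value is what $\alpha$ means throughout. It need not be positive: $\alpha(2;1,1)=1$, $\alpha(2;2,1)=0$, $\alpha(2;3,1)=-1$. One may ask for which sequences the value is nevertheless related to ASMs. The following problem comes from Riegler's paper \cite{Riegler}: decide whether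
\begin{align}
\alpha(n+1;1,2,4,5,4,5,\ldots,n)&=\frac{n^3+7n^2+10n-36}{8n-12}\,A_{n-1},& n&\ge5,\label{eq:first}\\
\alpha(n+1;1,2,3,5,6,5,6,\ldots,n)&=\frac{n^4+12n^3+53n^2+54n-288}{48n-72}\,A_{n-1},& n&\ge6.\label{eq:second}
\end{align}
In \eqref{eq:first} the argument is $1,2,4,5$ followed by $4,5,6,\dots,n$, and in \eqref{eq:second} it is $1,2,3,5,6$ followed by $5,6,7,\dots,n$; both have $n+1$ entries.

\begin{theorem}\label{thm:ident}
Identity \eqref{eq:first} holds for all $n\ge5$ and identity \eqref{eq:second} holds for all $n\ge6$. The formula in \eqref{eq:first} fails at $n=4$ and the formula in \eqref{eq:second} fails at $n=5$.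
\end{theorem}

The denominators indicate where such formulas come from. If the last row of an ASM has its $1$ in column $1$, this $1$ is also the only nonzero entry of the first column, and deleting the row and the column gives $A_{n,1}=A_{n-1}$. By \eqref{eq:rasm}, $A_{n,j+1}/A_{n,j}=\frac{(n-j)(n+j-1)}{j(2n-j-1)}$. Hence, for $n\ge4$,
\begin{equation}\label{eq:small}
\frac{A_{n,2}}{A_{n-1}}=\frac n2,\qquad \frac{A_{n,3}}{A_{n-1}}=\frac{n(n+1)(n-2)}{8n-12},\qquad \frac{A_{n,4}}{A_{n-1}}=\frac{n(n+1)(n+2)(n-3)}{48n-72}.
\end{equation}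
So one expects the left sides of \eqref{eq:first} and \eqref{eq:second} to be integer combinations of $A_{n,1},\dots,A_{n,r}$, where $r=3$ and $r=4$ are the integers missing from the two sequences. This is true in general.

\begin{theorem}\label{thm:asm}
For $r\ge1$ and $1\le i\le n-r$,
\[
\alpha(n+i-1;\,1,\dots,r-1,\;r+1,\dots,r+i,\;r+1,\dots,n)=\sum_{j=1}^{r}\binom{r-j+i-1}{i-1}A_{n,j}.
\]
\end{theorem}

For $i=1$ this is the answer that naive counting suggests. The sequence is $1,\dots,r-1,r+1,r+1,r+2,\dots,n$; count the arrays with this bottom row that satisfy all inequalities of a monotone triangle except strictness in the bottom row. In the row above, the entry between the two copies of $r+1$ is $r+1$, strictness forces the entries to its right to be $r+2,\dots,n$, and the $r-1$ entries to its left form a strictly increasing sequence in $\{1,\dots,r\}$, each such sequence being allowed. By \eqref{eq:bij} the count is $A_{n,1}+\dots+A_{n,r}$. For $i\ge2$ the sequence has a descent and no such array exists. Theorem~\ref{thm:asm} says that the pattern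 persists all the same: each further entry of the inserted block takes partial sums once more.

The mechanism is a recursion, Theorem~\ref{thm:block}, which removes the last entry of the inserted block at the cost of one summation over the entries in front of it. Section~\ref{sec:rec} introduces this summation and states the recursion, and Section~\ref{sec:asm} derives Theorems~\ref{thm:ident} and~\ref{thm:asm} from it. The rest of the paper proves the recursion. Section~\ref{sec:poly} reduces it to two linear relations among symmetric polynomials $F_y$, Section~\ref{sec:spec} collects the tools for proving such relations, Section~\ref{sec:example} carries out the smallest nontrivial case by hand, and Sections~\ref{sec:curve} and~\ref{sec:props} treat the general case. The only results used without proof are \eqref{eq:op} and \eqref{eq:rasm}.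

\section{The row recursion and the block theorem}\label{sec:rec}

When the length $n$ of a sequence $k$ is clear we write $\alpha(k)$ for $\alpha(n;k)$, and $(k,y)$ denotes the concatenation of the sequences $k$ and $y$. A polynomial in $k_1,\dots,k_n$ that vanishes at all strictly increasing integer sequences is zero, because in the variables $k_1,k_2-k_1,\dots,k_n-k_{n-1}$ it vanishes on a product of infinite sets. In particular $\alpha(k_1+c,\dots,k_n+c)=\alpha(k_1,\dots,k_n)$ for all integer arguments, since adding $c$ to all entries is a bijection of monotone triangles.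

Deleting the bottom row of a triangle expresses $\alpha(n;k)$, for strictly increasing $k$, as a sum of values $\alpha(n-1;l)$. We need this recursion for all $k\in\mathbb Z^n$, so we need a form of the sum that is polynomial in $k$. Two things have to be repaired: sums whose upper limit is below the lower limit, and the condition that $l$ be strictly increasing.

For integers $a,b$ the \emph{extended sum} $\sum_{l=a}^{b}$ is the usual sum if $a\le b$, it is $0$ if $b=a-1$, and it is $-\sum_{l=b+1}^{a-1}$ if $b<a-1$. All sums with integer limits are understood in this way. For all $a,b$,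
\begin{equation}\label{eq:tel}
\sum_{l=a}^{b}A(l)-\sum_{l=a}^{b-1}A(l)=A(b),\qquad \sum_{l=a}^{b}A(l)-\sum_{l=a+1}^{b}A(l)=A(a),
\end{equation}
and $\sum_{l=a}^{b}\bigl(B(l+1)-B(l)\bigr)=B(b+1)-B(a)$. Every polynomial in $l$ has the form $B(l+1)-B(l)$ with a polynomial $B$, so an extended sum of a polynomial is a polynomial in its limits. Strictness is handled by inclusion--exclusion.

\begin{definition}\label{def:S}
Let $n\ge1$, $k\in\mathbb Z^n$, and let $A$ be a function on $\mathbb Z^{n-1}$ with values in an abelian group. Call $I\subseteq\{2,\dots,n-1\}$ \emph{sparse} if it contains no two consecutive integers. For sparse $I$, the variables $l_{i-1}$ and $l_i$ with $i\in I$ are \emph{fixed} at $l_{i-1}=l_i=k_i$, the other variables are \emph{free}, and $\mathcal S_I$ is the result of applying $\sum_{l_a=k_a}^{k_{a+1}}$ to $A(l)$ for every free variable $l_a$. Put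
\[
\mathcal S^{(k)}A=\mathcal S^{(k_1,\dots,k_n)}_{l}A(l)=\sum_{I\ \mathrm{sparse}}(-1)^{|I|}\,\mathcal S_I .
\]
\end{definition}

For $n=1$ the function $A$ is a constant and $\mathcal S^{(k)}A=A$. For $n=2$ we get $\sum_{l=k_1}^{k_2}A(l)$, and for $n=3$ we get $\sum_{l_1=k_1}^{k_2}\sum_{l_2=k_2}^{k_3}A(l_1,l_2)-A(k_2,k_2)$.

\begin{lemma}\label{lem:strict}
If $k$ is strictly increasing, then $\mathcal S^{(k)}A$ is the sum of $A(l)$ over the strictly increasing $l$ with $k_a\le l_a\le k_{a+1}$ for all $a$. In particular, $\mathcal S^{(c,c+1,\dots,d)}A=\sum_{j=c}^{d}A(c,\dots,\widehat{\jmath},\dots,d)$ for $c\le d$.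
\end{lemma}

\begin{proof}
Consider all $l$ with $k_a\le l_a\le k_{a+1}$. Such an $l$ is weakly increasing, and $l_{i-1}=l_i$ holds if and only if $l_{i-1}=l_i=k_i$. This cannot happen for both $i$ and $i+1$, since $k_i\ne k_{i+1}$. Inclusion--exclusion over these events therefore runs over the sparse sets only, and it is the sum in Definition~\ref{def:S}.
\end{proof}

\begin{lemma}[Row recursion]\label{lem:rec}
For $n\ge2$ and all $k\in\mathbb Z^n$ we have $\alpha(n;k)=\mathcal S^{(k)}_l\alpha(n-1;l)$.
\end{lemma}

\begin{proof}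
Both sides are polynomials in $k$. For strictly increasing $k$ they agree by Lemma~\ref{lem:strict}, which sums over the possible rows above the bottom row.
\end{proof}

\begin{example}\label{ex:values}
We have $\alpha(a,b,c)=\sum_{l_1=a}^{b}\sum_{l_2=b}^{c}(l_2-l_1+1)-1$. Hence $\alpha(c,c,c)=0$, $\alpha(1,1,2)=\alpha(1,2,2)=2$, and $\alpha(a,b,c)=-1$ whenever $b=a-1$ or $c=b-1$. For $n=4$ the sparse sets are $\emptyset,\{2\},\{3\}$. In $\mathcal S^{(1,2,1,2)}$ and $\mathcal S^{(1,2,1,1)}$ the term $I=\emptyset$ vanishes because of $\sum_{l_2=2}^{1}$, and in $\mathcal S^{(1,2,2,1)}$ only $I=\{3\}$ survives because of $\sum_{l_3=2}^{1}$. This gives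
\begin{align*}
\alpha(1,2,1,2)&=-\alpha(2,2,1)-\alpha(2,2,2)-\alpha(1,1,1)-\alpha(2,1,1)=2,\\
\alpha(1,2,1,1)&=-\alpha(2,2,1)-\alpha(1,1,1)-\alpha(2,1,1)=2,\\
\alpha(1,2,2,1)&=-\alpha(1,2,2)-\alpha(2,2,2)=-2.
\end{align*}
\end{example}

We can now state the recursion behind Theorem~\ref{thm:asm}.

\begin{theorem}[Block theorem]\label{thm:block}
Let $1\le i\le m$, $p\ge0$ and $k\in\mathbb Z^p$. Then
\[
\alpha(p+i+m;\,k,1,\dots,i,1,\dots,m)=\mathcal S^{(k_1,\dots,k_p,0)}_{l}\,\alpha(p+i+m-1;\,l_1,\dots,l_p,1,\dots,i-1,1,\dots,m).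
\]
\end{theorem}

For $p=0$ the theorem says that the last entry of the first block may simply be deleted; the chain $\alpha(1,2,1,2)=\alpha(1,1,2)=\alpha(1,2)=2$ is visible in Example~\ref{ex:values}. The hypothesis $i\le m$ cannot be dropped: for $p=0$, $i=2$, $m=1$ we have $\alpha(1,2,1)=-1$ but $\alpha(1,1)=1$.

The following rules are all we need to compute with $\mathcal S$. The last two say that a repeated entry at an end of the upper sequence forces the variable between the two copies and pushes the neighboring limit away by one, as in the naive count in the introduction.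

\begin{lemma}\label{lem:rules}
Let $p,q\ge1$, $k\in\mathbb Z^p$, $y\in\mathbb Z^q$, $c\in\mathbb Z$, and let $A$ be a function of the appropriate number of variables. Then
\begin{align}
\mathcal S^{(k,c)}A-\mathcal S^{(k,c-1)}A&=\mathcal S^{(k)}_lA(l,c),\label{eq:last}\\
\mathcal S^{(c,y)}A-\mathcal S^{(c+1,y)}A&=\mathcal S^{(y)}_lA(c,l).\label{eq:init}
\end{align}
If $q\ge2$, then
\begin{align}
\mathcal S^{(k,y)}A&=\mathcal S^{(k,y_1)}_l\mathcal S^{(y)}_{l'}A(l,l')-\mathcal S^{(k)}_{l}\mathcal S^{(y_2,\dots,y_q)}_{l'}A(l,y_1,y_1,l'),\label{eq:split}\\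
\mathcal S^{(k,y)}A&=\mathcal S^{(k,y_1-1)}_l\mathcal S^{(y)}_{l'}A(l,l')+\mathcal S^{(k)}_{l}\mathcal S^{(y_1+1,y_2,\dots,y_q)}_{l'}A(l,y_1,l').\label{eq:splitb}
\end{align}
If $z$ is an integer sequence, possibly empty, and $c\le d$, then
\begin{align}
\mathcal S^{(z,c,c)}A&=\mathcal S^{(z,c-1)}_lA(l,c),\label{eq:right}\\
\mathcal S^{(c,c,c+1,\dots,d,z)}A&=\mathcal S^{(d+1,z)}_lA(c,c+1,\dots,d,l).\label{eq:left}
\end{align}
\end{lemma}

\begin{proof}
In \eqref{eq:last}, the terms with $p\in I$ fix the last variable $l_p$, do not depend on $c$, and cancel. In the other terms $I\subseteq\{2,\dots,p-1\}$, and \eqref{eq:tel} sets $l_p=c$. The mirror image of this argument gives \eqref{eq:init}.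

In \eqref{eq:split}, the entry $y_1$ has index $p+1$. If $p+1\notin I$, then $I$ is the union of a sparse set for $(k,y_1)$ and a shifted sparse set for $y$, with no further condition; this is the first term. If $p+1\in I$, then $l_p=l_{p+1}=y_1$ and $p,p+2\notin I$, so the rest of $I$ consists of a sparse set for $k$ and a shifted sparse set for $(y_2,\dots,y_q)$; this is the second term. To get \eqref{eq:splitb}, use \eqref{eq:last} to write the first term of \eqref{eq:split} as
\[
\mathcal S^{(k,y_1-1)}_l\mathcal S^{(y)}_{l'}A(l,l')+\mathcal S^{(k)}_l\mathcal S^{(y)}_{l'}A(l,y_1,l'),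
\]
and note that $\mathcal S^{(y)}_{l'}A(l,y_1,l')-\mathcal S^{(y_2,\dots,y_q)}_{l'}A(l,y_1,y_1,l')=\mathcal S^{(y_1+1,y_2,\dots,y_q)}_{l'}A(l,y_1,l')$ by \eqref{eq:init}.

For empty $z$, both sides of \eqref{eq:right}, and of \eqref{eq:left} with $d=c$, equal $A(c)$. For nonempty $z$, \eqref{eq:split} and \eqref{eq:last} give $\mathcal S^{(z,c,c)}A=\mathcal S^{(z,c)}_lA(l,c)-\mathcal S^{(z)}_lA(l,c,c)=\mathcal S^{(z,c-1)}_lA(l,c)$, and \eqref{eq:split} and \eqref{eq:init} give $\mathcal S^{(c,c,z)}A=\mathcal S^{(c,z)}_lA(c,l)-\mathcal S^{(z)}_lA(c,c,l)=\mathcal S^{(c+1,z)}_lA(c,l)$. The case $d>c$ of \eqref{eq:left} follows by applying the case $d=c$ to $c,c+1,\dots,d$ in turn.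
\end{proof}

\section{From the block theorem to refined ASM numbers}\label{sec:asm}

Fix $r\ge1$. For a function $f$ on $\mathbb Z^{r-1}$ define $(Tf)(k)=\mathcal S^{(k_1,\dots,k_{r-1},r)}_lf(l)$, again a function on $\mathbb Z^{r-1}$. Let $\omega_j=(1,\dots,\widehat{\jmath},\dots,r)$ for $1\le j\le r$. When $T$ is iterated starting from the prefix $\omega_r=(1,\dots,r-1)$, the prefixes $\omega_j$ with $j<r$ appear, and for them the upper sequence ends in $r,r$. On these prefixes $T$ takes partial sums.

\begin{lemma}\label{lem:partial}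
For $1\le j\le r$ we have $(Tf)(\omega_j)=\sum_{j'=1}^{j}f(\omega_{j'})$.
\end{lemma}

\begin{proof}
For $j=r$ the upper sequence is $(1,\dots,r)$ and the claim is the second part of Lemma~\ref{lem:strict}. This settles $r=1$, and we use induction on $r$. For $j<r$, rule \eqref{eq:right} gives $(Tf)(\omega_j)=\mathcal S^{(1,\dots,\widehat{\jmath},\dots,r-1,\,r-1)}_lf(l,r)$. By the induction hypothesis for $r-1$ and the function $l\mapsto f(l,r)$, this is $\sum_{j'\le j}f(1,\dots,\widehat{\jmath'},\dots,r-1,r)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asm}]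
Put $m=n-r\ge i$ and $G_{s}(k)=\alpha(k,r+1,\dots,r+s,r+1,\dots,n)$ for $k\in\mathbb Z^{r-1}$ and $0\le s\le i$. Shifting all entries in Theorem~\ref{thm:block} by $r$ gives $G_s=TG_{s-1}$ for $1\le s\le i$, as functions on all of $\mathbb Z^{r-1}$. Hence $G_i=T^iG_0$, and $i$ applications of Lemma~\ref{lem:partial} give
\[
G_i(\omega_r)=\sum_{r\ge j_1\ge j_2\ge\dots\ge j_i\ge1}G_0(\omega_{j_i}).
\]
For $j_i=j$, the sequence $j_1\ge\dots\ge j_{i-1}$ is a multiset of size $i-1$ from the $r-j+1$ values $j,\dots,r$, so there are $\binom{r-j+i-1}{i-1}$ choices. Finally $G_0(\omega_j)=\alpha(n-1;1,\dots,\widehat{\jmath},\dots,n)=A_{n,j}$ by \eqref{eq:bij}.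
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ident}]
Take $r=3$, $i=2$ in Theorem~\ref{thm:asm}; the condition $i\le n-r$ is $n\ge5$. The left side of \eqref{eq:first} equals $3A_{n,1}+2A_{n,2}+A_{n,3}$. By \eqref{eq:small} this is $A_{n-1}/(8n-12)$ times
\[
(n+3)(8n-12)+(n^3-n^2-2n)=n^3+7n^2+10n-36 .
\]
Take $r=4$, $i=2$; the condition is $n\ge6$. The left side of \eqref{eq:second} equals $4A_{n,1}+3A_{n,2}+2A_{n,3}+A_{n,4}$, which is $A_{n-1}/(48n-72)$ times
\begin{multline*}
\bigl(4+\tfrac32n\bigr)(48n-72)+12(n^3-n^2-2n)+(n^4-7n^2-6n)\\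
=n^4+12n^3+53n^2+54n-288 .
\end{multline*}

It remains to treat $n=r+1$ for $r\in\{3,4\}$. With $A_3=7$ and $A_4=42$ the formulas give $\frac{180}{20}\cdot7=63$ and $\frac{3432}{168}\cdot42=858$. We show that the value of $\alpha$ is negative. The sequence is $k=(1,\dots,r-1,r+1,r+2,r+1)$. In $\mathcal S^{(k)}$ the last variable, if free, carries the sum from $r+2$ to $r+1$, which is $0$. So only the sets $I$ that fix the last two variables at $r+2$ contribute, and Lemma~\ref{lem:rec} gives
\[
\alpha(k)=-\mathcal S^{(1,\dots,r-1,r+1)}_l\,\alpha(l,r+2,r+2).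
\]
By Lemma~\ref{lem:strict} the right side is minus a nonempty sum over strictly increasing $l\in\mathbb Z^{r-1}$ with $l_{r-2}\le r-1$ and $l_{r-1}\le r+1$, and it suffices to show that each term is positive. By Lemma~\ref{lem:rec} and \eqref{eq:right}, $\alpha(l,r+2,r+2)=\mathcal S^{(l,r+1)}_{l'}\alpha(l',r+2)$. If $l_{r-1}\le r$, the upper sequence is strictly increasing, and Lemma~\ref{lem:strict} shows that this is a nonempty sum of values of $\alpha$ at strictly increasing sequences, which are positive. If $l_{r-1}=r+1$, rule \eqref{eq:right} turns it into $\mathcal S^{(l_1,\dots,l_{r-2},r)}_{l'}\alpha(l',r+1,r+2)$, which is positive for the same reason, since $l_{r-2}\le r-1$.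
\end{proof}

The case $n=4$, $r=3$, $i=2$ also shows that the condition $i\le n-r$ in Theorem~\ref{thm:asm} cannot be dropped: the left side is negative and the right side is positive.

\section{Polynomials that do not see the prefix}\label{sec:poly}

We turn to Theorem~\ref{thm:block}. Let $y=(1,\dots,i,1,\dots,m)$ and $p\ge1$. Apply Lemma~\ref{lem:rec} to $\alpha(k,y)$ and cut the sum at $y_1=1$ by \eqref{eq:splitb}. In the second term the inner upper sequence is $(2,1,\dots,m)$ if $i=1$, and it is $(2,2,3,\dots,i,1,\dots,m)$ if $i\ge2$, in which case we apply \eqref{eq:left} with $c=2$, $d=i$. In both cases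
\[
\alpha(k,y)=\mathcal S^{(k,0)}_l\Bigl[\mathcal S^{(y)}_{l'}\alpha(l,l')\Bigr]+\mathcal S^{(k)}_l\Bigl[\mathcal S^{(i+1,1,\dots,m)}_{l'}\alpha(l,1,\dots,i,l')\Bigr].
\]
For $p=0$ we simply have $\alpha(y)=\mathcal S^{(y)}_{l'}\alpha(l')$. Theorem~\ref{thm:block} therefore follows once we know that, for every integer sequence $x$ of any length,
\begin{align}
\mathcal S^{(1,\dots,i,1,\dots,m)}_{l}\alpha(x,l)&=\alpha(x,1,\dots,i-1,1,\dots,m),\label{eq:needA}\\
\mathcal S^{(i+1,1,\dots,m)}_{l}\alpha(x,1,\dots,i,l)&=0.\label{eq:needB}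
\end{align}
These are linear relations among values $\alpha(x,y)$ in which $y$ varies and the prefix $x$ is arbitrary. The difficulty is that a relation among the numbers $\alpha(y)$ says nothing about the numbers $\alpha(x,y)$. We need an object attached to $y$ alone whose linear relations hold for every prefix, and the operator formula provides one. Since $\mathrm{id}+E_a\Delta_b=\mathrm{id}-E_a+E_aE_b$, the operators in \eqref{eq:op} that act among the entries of $y$ are encoded by
\[
\Pi(X_1,\dots,X_q)=\prod_{1\le a<b\le q}(1-X_a+X_aX_b),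
\]
and they are applied to a function that is antisymmetric in $y$, so only the antisymmetric part of $X^y\Pi$ can matter.

For a Laurent polynomial $f$ in $X_1,\dots,X_q$ over $\mathbb Q$ let $\mathcal Af=\sum_{\sigma\in S_q}\operatorname{sgn}\sigma\,f(X_{\sigma(1)},\dots,X_{\sigma(q)})$. If $s$ is symmetric, then $\mathcal A(sf)=s\,\mathcal Af$, and if $f$ is symmetric in two of the variables, then $\mathcal Af=0$. Let $V=\prod_{a<b}(X_b-X_a)$. An antisymmetric polynomial vanishes for $X_a=X_b$ and is therefore $V$ times a symmetric polynomial; the same holds for Laurent polynomials after multiplication by a power of $X_1\cdots X_q$. For $y\in\mathbb Z^q$ put $X^y=\prod_aX_a^{y_a}$ and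
\[
P_y=\mathcal A(X^y\Pi)=\sum_{\sigma\in S_q}\operatorname{sgn}\sigma\prod_aX_{\sigma(a)}^{y_a}\prod_{a<b}\bigl(1-X_{\sigma(a)}+X_{\sigma(a)}X_{\sigma(b)}\bigr),\qquad F_y=\frac{P_y}{X_1\cdots X_q\,V},
\]
with $P_\emptyset=F_\emptyset=1$. In the term of $\sigma$ we say that $X_{\sigma(a)}$ is in \emph{position} $a$. The $F_y$ are symmetric Laurent polynomials, they satisfy the same linear relations as the $P_y$, and adding $1$ to all entries of $y$ multiplies $F_y$ by $X_1\cdots X_q$. For example $F_{(c)}=X_1^{c-1}$, and expanding two terms gives $F_{(1,1)}=1$ and $F_{(1,2)}=1+X_1X_2$.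

\begin{lemma}[Transfer]\label{lem:transfer}
If a finite linear combination $\sum_yc_yF_y$ with $y\in\mathbb Z^q$ is zero, then $\sum_yc_y\,\alpha(p+q;x,y)=0$ for all $p\ge0$ and $x\in\mathbb Z^p$.
\end{lemma}

\begin{proof}
The operators in \eqref{eq:op} are polynomials in commuting shifts, so they may be applied in any order. Fix $x$. Let $g(y)$ be the result of applying to the product on the right of \eqref{eq:op} all operators that involve an entry of $x$. These are the operators among the entries of $x$ and $\prod_{a,b}(\mathrm{id}+E_{x_a}\Delta_{y_b})$; their product is symmetric in the shifts of $y_1,\dots,y_q$, and the product to which they are applied is antisymmetric in $y$. So $g$ is antisymmetric, and $\alpha(x,y)=\Pi(E_{y_1},\dots,E_{y_q})\,g(y)$. Let $\Lambda$ be the linear functional on Laurent polynomials with $\Lambda(X^w)=g(w)$. Multiplying $X^w$ by $X_a$ corresponds to the shift of $w_a$, so $\alpha(x,y)=\Lambda(X^y\Pi)$. Antisymmetry of $g$ gives $\Lambda(\mathcal Af)=q!\,\Lambda(f)$. Hence $\alpha(x,y)=\Lambda(P_y)/q!$ with $\Lambda$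 independent of $y$, and the claim follows.
\end{proof}

By Lemma~\ref{lem:transfer}, relations \eqref{eq:needA} and \eqref{eq:needB}, and with them Theorem~\ref{thm:block}, are consequences of the next two propositions, which are proved in Section~\ref{sec:props}.

\begin{proposition}[Shortening]\label{prop:a}
For $1\le i\le m$ we have $\mathcal S^{(1,\dots,i,1,\dots,m)}_lF_l=F_{(1,\dots,i-1,1,\dots,m)}$, in $m+i-1$ variables.
\end{proposition}

\begin{proposition}[Cancellation]\label{prop:b}
For $1\le i\le m$ we have $\mathcal S^{(i+1,1,\dots,m)}_lF_{(1,\dots,i,l)}=0$, in $m+i$ variables.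
\end{proposition}

\section{Degree and specializations of $F_y$}\label{sec:spec}

The sequences in these propositions are long compared with the range of their entries. This makes the degree of $F_y$ small compared with the number of variables.

\begin{lemma}[Degree]\label{lem:deg}
If $y\in\{1,\dots,m\}^q$, then $F_y$ is a symmetric polynomial of degree at most $m-1$ in each variable.
\end{lemma}

\begin{proof}
Each variable occurs in $q-1$ factors of $\Pi$, linearly in each. So $P_y/(X_1\cdots X_q)$ is an antisymmetric polynomial of degree at most $(m-1)+(q-1)$ in each variable, and $V$ has degree $q-1$ in each variable.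
\end{proof}

The left side of Proposition~\ref{prop:a} is a large signed sum. The next lemma turns it into a single polynomial: the row recursion is the specialization of one variable to $1$.

\begin{lemma}[Specialization at $1$]\label{lem:one}
For $q\ge2$ and $y\in\mathbb Z^q$ we have $F_y(X_1,\dots,X_{q-1},1)=\mathcal S^{(y)}_lF_l(X_1,\dots,X_{q-1})$. Consequently $F_y(1,\dots,1)=\alpha(q;y)$ for $q\ge1$.
\end{lemma}

\begin{proof}
Write $X=(X_1,\dots,X_{q-1})$, and let $\mathcal A$, $\Pi$, $V$ refer to these variables. Since $V(X,1)=V(X)\prod_a(1-X_a)$, the first claim is equivalent to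
\begin{equation}\label{eq:onep}
P_y(X,1)=\prod_{a<q}(1-X_a)\cdot\mathcal S^{(y)}_lP_l(X).
\end{equation}
Consider the terms of $P_y(X,1)$ in which $X_q=1$ is in position $c$. A variable $X_e$ in an earlier position forms with it the factor $1-X_e+X_e=1$, a variable in a later position the factor $1-1+X_e=X_e$, and $X_q$ takes part in $q-c$ inversions. Hence
\begin{equation}\label{eq:onel}
P_y(X,1)=\sum_{c=1}^q(-1)^{q-c}P_{(y_1,\dots,y_{c-1},\,y_{c+1}+1,\dots,y_q+1)}(X).
\end{equation}
The right side of \eqref{eq:onep} is $\mathcal A(M\Pi)$ with $M=\prod_a(1-X_a)\,\mathcal S^{(y)}_lX^l$. Put $u_a=X_a^{y_a}$ and $v_a=X_a^{y_{a+1}+1}$. The extended sum telescopes to $(1-X_a)\sum_{l=y_a}^{y_{a+1}}X_a^l=u_a-v_a$, so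
\[
M=\sum_{I\ \mathrm{sparse}}\ \prod_{i\in I}\Bigl(-(1-X_{i-1})(1-X_i)(X_{i-1}X_i)^{y_i}\Bigr)\prod_{a\ \mathrm{free}}(u_a-v_a).
\]
Expand the free factors, record the choice of $u_a$ or $-v_a$ by the letter $u$ or $v$ in place $a$, and write $vu$ in the places $i-1,i$ for $i\in I$. Each term is now labeled by a word in $\{u,v\}^{q-1}$ and a set of marked occurrences of $vu$ in it. Distinct occurrences of $vu$ in a word do not overlap, so every set of occurrences comes from a sparse $I$, and every label arises exactly once. For a fixed word the sum over all markings factors. A place outside the occurrences contributes $u_a$ or $-v_a$, and an occurrence at the places $i-1,i$ contributes, unmarked plus marked,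
\[
-X_{i-1}^{y_i+1}X_i^{y_i}-(1-X_{i-1})(1-X_i)(X_{i-1}X_i)^{y_i}=-(X_{i-1}X_i)^{y_i}(1-X_i+X_{i-1}X_i).
\]
This factor times the factor $1-X_{i-1}+X_{i-1}X_i$ of $\Pi$ is symmetric in $X_{i-1},X_i$. The product of the other factors of $\Pi$ is symmetric in them too, because $i-1$ and $i$ are adjacent, and the other contributions of the word do not involve them. So $\mathcal A$ kills every word that contains $vu$. The remaining words consist of $c-1$ letters $u$ followed by $q-c$ letters $v$, with $1\le c\le q$, and they give the terms of \eqref{eq:onel}. The last claim follows by induction on $q$ from $F_{(c)}(1)=1$ and Lemma~\ref{lem:rec}.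
\end{proof}

The second specialization exploits the zeros of the factors of $\Pi$. Let $\varphi(t)=1-1/t$. Then
\[
1-t+t\varphi(t)=0,\qquad \varphi^2(t)=\frac1{1-t},\qquad \varphi^3(t)=t .
\]
So if $X_e=t$ and $X_{e'}=\varphi(t)$, every term of $P_y$ in which $X_e$ is in an earlier position than $X_{e'}$ vanishes. That $\varphi$ has order three yields a condition that does not depend on $y$.

\begin{lemma}[Wheel property]\label{lem:wheel}
If $q\ge3$ and three of the variables are set to $t,\varphi(t),\varphi^2(t)$, then $P_y$ and $F_y$ vanish.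
\end{lemma}

\begin{proof}
By antisymmetry we may take $X_1=t$, $X_2=\varphi(t)$, $X_3=\varphi^2(t)$. Then $1-X_e+X_eX_{e'}=0$ for $(e,e')=(1,2),(2,3),(3,1)$. A nonzero term needs $X_2$ before $X_1$, $X_3$ before $X_2$ and $X_1$ before $X_3$, which is impossible. The factor $X_1\cdots X_qV$ does not vanish identically under the substitution, since for $t=2$ the three values are $2,\frac12,-1$.
\end{proof}

\begin{lemma}[Triple property]\label{lem:triple}
If $y_a=y_{a+1}=y_{a+2}$ for some $a$, then $F_y=0$.
\end{lemma}

\begin{proof}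
By Lemma~\ref{lem:deg}, $F_{(1,1,1)}$ is a constant, and it is $0$ by the wheel property. Hence $P_{(0,0,0)}=0$. In general $X^y\Pi=g\cdot\Pi(X_a,X_{a+1},X_{a+2})$, where $g$ is symmetric in these three variables because every other index is smaller than all three or larger than all three. Antisymmetrizing over the three variables gives $g\cdot P_{(0,0,0)}(X_a,X_{a+1},X_{a+2})=0$, and antisymmetrizing this over all variables gives $6P_y$.
\end{proof}

We use the following consequence of Gauss's lemma. Let $R$ be a unique factorization domain and $u,v\in R$ coprime, $u\ne0$. Then $ux+v$ is prime in $R[x]$, and it divides every $f\in R[x]$ that vanishes at $x=-v/u$ in the fraction field. Pairwise non-associate primes that divide $f$ have a product that divides $f$.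

\begin{lemma}[Vanishing principle]\label{lem:vanish}
Let $f$ be a symmetric polynomial in $N\ge2$ variables, of degree less than $2(N-1)$ in each variable, with $f(t,\varphi(t),X_3,\dots,X_N)=0$. Then $f=0$.
\end{lemma}

\begin{proof}
As a polynomial in $X_2$, $f$ vanishes at $X_2=\varphi(X_1)$, so it is divisible by the prime $X_1X_2+(1-X_1)$. By symmetry it is divisible by all $1-X_a+X_aX_b$ with $a\ne b$. These are distinct and have constant term $1$, so they are pairwise non-associate, and their product has degree $2(N-1)$ in $X_1$.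
\end{proof}

The plan is now determined. Both propositions are identities between symmetric polynomials of degree at most $m-1$ in at least $m$ variables, so by the vanishing principle it suffices to check them on the curve $(X_1,X_2)=(t,\varphi(t))$. There the wheel property supplies most of the factors of $F_y$.

\section{The case $i=m=2$}\label{sec:example}

This is the smallest case with a descent, and it is the one behind \eqref{eq:first} for $n=5$ and \eqref{eq:second} for $n=6$. Let $e_0,e_1,\dots$ be the elementary symmetric polynomials. We claim that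
\begin{equation}\label{eq:phi}
F_y=\tfrac12\,\alpha(4;y)\,\Phi\quad\text{for all }y\in\{1,2\}^4,\qquad \Phi=2-e_1+e_2-e_3+2e_4 .
\end{equation}
By Lemma~\ref{lem:deg}, $F_y$ has degree at most $1$ in each variable, so the exponents of $t$ in $K=F_y(t,\varphi(t),X_3,X_4)$ lie between $-1$ and $1$. By the wheel property $K$ vanishes at $X_3=\frac1{1-t}$ and at $X_4=\frac1{1-t}$, so $K=\Psi h$ with $\Psi=(1-(1-t)X_3)(1-(1-t)X_4)$. As $K$ has degree at most $1$ in $X_3$ and $X_4$, the factor $h$ depends on $t$ only. The exponents of $t$ in $\Psi$ run from $0$ to $2$, so those in $h$ are at least $-1$ and at most $1-2=-1$. The two bounds meet, and $K=c\,t^{-1}\Psi$ with a constant $c$. Now restrict $\Phi$ to the curve. With $\pi=t+\varphi(t)=t+1-t^{-1}$ and $\rho=t\varphi(t)=t-1$, the coefficients of $1$, $X_3+X_4$ and $X_3X_4$ in $\Phi(t,\varphi(t),X_3,X_4)$ are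
\[
2-\pi+\rho=t^{-1},\qquad -1+\pi-\rho=-t^{-1}(1-t),\qquad 1-\pi+2\rho=t^{-1}(1-t)^2,
\]
so this restriction is $t^{-1}\Psi$. The vanishing principle gives $F_y=c\,\Phi$, and \eqref{eq:phi} follows from $\Phi(1,1,1,1)=2-4+6-4+2=2$ and Lemma~\ref{lem:one}.

For Proposition~\ref{prop:b}, we have $\sum_{l_1=3}^{1}=-\sum_{l_1=2}^{2}$, so
\[
\mathcal S^{(3,1,2)}_lF_{(1,2,l)}=-F_{(1,2,2,1)}-F_{(1,2,2,2)}-F_{(1,2,1,1)}=\Phi-0-\Phi=0
\]
by \eqref{eq:phi}, Example~\ref{ex:values} and the triple property. For Proposition~\ref{prop:a}, Lemma~\ref{lem:one} shows that the left side is $F_{(1,2,1,2)}(X_1,X_2,X_3,1)=\Phi(X_1,X_2,X_3,1)$. Replacing $e_j$ by $e_j+e_{j-1}$ gives $1+X_1X_2X_3$. On the other side, Lemma~\ref{lem:one} and \eqref{eq:left} give $F_{(1,1,2)}(X_1,X_2,1)=F_{(1,2)}=1+X_1X_2$. Then $F_{(1,1,2)}-1-X_1X_2X_3$ is symmetric, of degree at most $1$ in each variable, and zero at $X_3=1$, hence a constant multiple of $(1-X_1)(1-X_2)(1-X_3)$. At the wheel point $(2,\frac12,-1)$ the difference vanishes and the product is $-1$, so $F_{(1,1,2)}=1+X_1X_2X_3$,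 as required.

Two things change in general. For $i<m$ the degree bound yields only the lower bound $1-m$ for the exponents of $t$ in $h$, while the upper bound is $1-i$; a finer estimate, which uses the sizes of the descents of $y$, is needed to close the gap. And $h$ depends on the remaining variables and has to be identified. One expansion at $t=0$ does both.

\section{Restriction to the curve $X_2=\varphi(X_1)$}\label{sec:curve}

For $y\in\mathbb Z^q$, positions $a<b$ and $U\subseteq\{a+1,\dots,b-1\}$, let $y^{(a,b,U)}\in\mathbb Z^{q-2}$ be obtained from $y$ by adding $1$ to the entries in all positions less than $a$ and in all positions of $U$, and then deleting the entries in positions $a$ and $b$.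

\begin{lemma}[Restriction]\label{lem:restr}
Let $1\le i\le m$ and $q=m+i$. Let $y\in\{1,\dots,m\}^q$ satisfy $y_a-y_b\le i-1$ for all $a<b$, and call a pair $a<b$ \emph{extremal} if $y_a-y_b=i-1$. Then
\[
F_y(t,\varphi(t),X_3,\dots,X_q)=t^{1-i}\prod_{c=3}^q\bigl(1-(1-t)X_c\bigr)\cdot\frac{L_y(X_3,\dots,X_q)}{X_3\cdots X_q},
\]
where
\[
L_y=\sum_{(a,b)\ \mathrm{extremal}}(-1)^{y_a+b+1}\sum_{U\subseteq\{a+1,\dots,b-1\}}(-1)^{|U|}F_{y^{(a,b,U)}} .
\]
\end{lemma}

\begin{proof}
Let $R=\mathbb Q[X_3,\dots,X_q]$. For nonzero elements of $R[t,t^{-1}]$ the largest and the smallest exponent of $t$ are additive under multiplication, because $R$ is a domain. We write $O(t)$ for an element of $tR[t]$, and put $s=\varphi(t)=t^{-1}(t-1)$, $K=F_y(t,s,X_3,\dots,X_q)$, $\Psi=\prod_{c\ge3}(1-(1-t)X_c)$, $V'=V(X_3,\dots,X_q)$. All products over $c$ run over $3\le c\le q$.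

\emph{Upper bound.} By the wheel property $K$ vanishes at $X_c=\frac1{1-t}$ for each $c$. The factors of $\Psi$ are primes of the unique factorization domain $R[t,t^{-1}]$, pairwise non-associate as they involve different variables. Hence $K=\Psi h$ with $h\in R[t,t^{-1}]$. By Lemma~\ref{lem:deg}, and since $s$ contains no positive power of $t$, all exponents of $t$ in $K$ are at most $m-1$. The largest exponent in $\Psi$ is $q-2$. So all exponents in $h$ are at most $m-1-(q-2)=1-i$. This step uses that the entries lie in $\{1,\dots,m\}$ and that the length is $m+i$.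

\emph{Expansion of $P_y$ at $t=0$.} Only the terms with $X_2=s$ in a position $a$ and $X_1=t$ in a position $b>a$ survive. Fix $a<b$. The monomials in $s$ and $t$ give $s^{y_a}t^{y_b}=t^{y_b-y_a}(t-1)^{y_a}$, and the pair itself gives $1-s+st=t^{-1}(1-t+t^2)$. Any other variable $X$ forms one factor with $s$ and one with $t$. Since $1-X+Xs=t^{-1}(t-X)$ and $1-s+sX=t^{-1}(1-(1-t)X)$, their product is
\[
\begin{array}{lll}
(1-X+Xs)(1-X+Xt)&=t^{-1}\bigl[-X(1-X)+O(t)\bigr]&\text{if $X$ is before position $a$,}\\[2pt]
(1-s+sX)(1-X+Xt)&=t^{-1}\bigl[(1-X)^2+O(t)\bigr]&\text{if $X$ is between $a$ and $b$,}\\[2pt]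
(1-s+sX)(1-t+tX)&=t^{-1}\bigl[(1-X)+O(t)\bigr]&\text{if $X$ is after position $b$.}
\end{array}
\]
The remaining factors do not contain $t$. So each term is $t^{y_b-y_a-(q-1)}$ times an element of $R[t]$ whose constant term is
\[
\operatorname{sgn}\sigma\,(-1)^{y_a}\prod_c(1-X_c)\prod_{\mathrm{before}}(-X)\prod_{\mathrm{between}}(1-X)\cdot(\text{monomials and pair factors in }X_3,\dots,X_q).
\]
The index $2$ in position $a$ is preceded by $a-1$ larger indices and the index $1$ in position $b$ by $b-1$ larger ones, so $\operatorname{sgn}\sigma$ is $(-1)^{a+b}$ times the sign of the induced arrangement of $X_3,\dots,X_q$. The total sign is $(-1)^{y_a+(a+b)+(a-1)}=(-1)^{y_a+b+1}$. The factors $X$ before position $a$ raise the exponents in these positions by $1$, and expanding $\prod_{\mathrm{between}}(1-X)$ raises them on a subset $U$, with sign $(-1)^{|U|}$. Summing over the arrangements of $X_3,\dots,X_q$, the constant terms for the pair $(a,b)$ add up to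
\[
(-1)^{y_a+b+1}\prod_c(1-X_c)\sum_U(-1)^{|U|}P_{y^{(a,b,U)}}(X_3,\dots,X_q).
\]
The hypothesis $y_b-y_a\ge1-i$ now shows that only extremal pairs contribute to the lowest order:
\[
P_y(t,s,X_3,\dots,X_q)=t^{-(q-1)+(1-i)}\Bigl[\prod_c(1-X_c)\prod_cX_c\cdot V'L_y+O(t)\Bigr].
\]

\emph{Comparison.} By definition $P_y(t,s,\dots)=ts\prod_cX_c\cdot(s-t)\prod_c(X_c-t)(X_c-s)\,V'\cdot\Psi h$. Here $ts=-1+O(t)$, $s-t=t^{-1}(-1+O(t))$, $X_c-t=X_c+O(t)$, $X_c-s=t^{-1}(1+O(t))$ and $\Psi=\prod_c(1-X_c)+O(t)$. Canceling $t^{-(q-1)}$, we get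
\[
\Bigl[\prod_c(1-X_c)\prod_cX_c^2\cdot V'+O(t)\Bigr]h=t^{1-i}\Bigl[\prod_c(1-X_c)\prod_cX_c\cdot V'L_y+O(t)\Bigr].
\]
The bracket on the left has a nonzero constant term, so all exponents of $t$ in $h$ are at least $1-i$. With the upper bound, $h=t^{1-i}h_0$ with $h_0\in R$, and the coefficients of $t^{1-i}$ give $h_0\prod_cX_c=L_y$.
\end{proof}

For $0\le i\le m$ put $F^{i,m}=F_{(1,\dots,i,1,\dots,m)}$, a polynomial in $m+i$ variables, with $F^{0,0}=1$. On the curve this family reproduces itself.

\begin{corollary}\label{cor:R}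
For $1\le i\le m$,
\[
F^{i,m}(t,\varphi(t),X_3,\dots,X_{m+i})=t^{1-i}\prod_{c=3}^{m+i}\bigl(1-(1-t)X_c\bigr)\,F^{i-1,m-1}(X_3,\dots,X_{m+i}).
\]
\end{corollary}

\begin{proof}
Let $y=(1,\dots,i,1,\dots,m)$; its entries lie in $\{1,\dots,m\}$ because $i\le m$. For $a<b$ in the same block $y_a-y_b<0$. Otherwise $y_a\le i$ and $y_b\ge1$, with equality in both only for $(a,b)=(i,i+1)$. This is the only extremal pair, its sign is $(-1)^{i+(i+1)+1}=+1$, and $U=\emptyset$. So $L_y=F_{(2,\dots,i,2,\dots,m)}=X_3\cdots X_{m+i}\,F^{i-1,m-1}$.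
\end{proof}

\begin{remark}
This is where $i\le m$ enters. For $i>m$ the largest entry of $(1,\dots,i,1,\dots,m)$ is $i$, the upper bound for the exponents of $t$ in $h$ becomes $i-1-(m+i-2)=1-m$, and it no longer meets the lower bound $1-i$.
\end{remark}

\section{The shortening and cancellation relations}\label{sec:props}

\begin{proof}[Proof of Proposition~\ref{prop:a}]
For $i=1$, rule \eqref{eq:left} with $c=1$, $d=m$ and empty $z$ gives $\mathcal S^{(1,1,2,\dots,m)}_lF_l=F_{(1,\dots,m)}$. By Lemma~\ref{lem:one} the proposition is equivalent to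
\begin{equation}\label{eq:aF}
F^{i,m}(X_1,\dots,X_N,1)=F^{i-1,m}(X_1,\dots,X_N),\qquad N=m+i-1,
\end{equation}
and we prove this by induction on $i$, for all $m\ge i$ at once. Let $i\ge2$ and $\Psi=\prod_{c=3}^N(1-(1-t)X_c)$. Restrict the left side of \eqref{eq:aF} to the curve by Corollary~\ref{cor:R}. The variable that is set to $1$ contributes the factor $1-(1-t)=t$, so by the induction hypothesis for $(i-1,m-1)$,
\[
F^{i,m}(t,\varphi(t),X_3,\dots,X_N,1)=t^{2-i}\,\Psi\,F^{i-1,m-1}(X_3,\dots,X_N,1)=t^{2-i}\,\Psi\,F^{i-2,m-1}(X_3,\dots,X_N).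
\]
By Corollary~\ref{cor:R} for $(i-1,m)$, the last expression is $F^{i-1,m}(t,\varphi(t),X_3,\dots,X_N)$. Both sides of \eqref{eq:aF} are symmetric polynomials in $X_1,\dots,X_N$ of degree at most $m-1<2(N-1)$ in each variable, so they are equal by the vanishing principle.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:b}]
Let $G$ be the left side. If $m=1$, then $i=1$ and $G$ is a sum from $2$ to $1$, which is $0$. Let $m\ge2$ and $w_j=(2,\dots,\widehat{\jmath},\dots,m)$ for $2\le j\le m$. Cut the upper sequence $(i+1,1,\dots,m)$ at the entry $1$ by \eqref{eq:split}. With $\sum_{c=i+1}^{1}=-\sum_{c=2}^{i}$ and Lemma~\ref{lem:strict},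
\begin{equation}\label{eq:G}
-G=\sum_{c=2}^iF_{(1,\dots,i,\,c,\,2,\dots,m)}+\sum_{j=2}^m\Bigl[\sum_{c=2}^iF_{(1,\dots,i,\,c,1,w_j)}+F_{(1,\dots,i,\,1,1,w_j)}\Bigr].
\end{equation}
For $i=1$ the sums over $c$ are empty and $F_{(1,1,1,w_j)}=0$ by the triple property.

Let $i\ge2$. Every sequence $y$ in \eqref{eq:G} has length $m+i$ and entries in $\{1,\dots,m\}$, again because $i\le m$. Its first $i+1$ entries are at most $i$, and from position $i+2$ on it increases strictly. Hence $y_a-y_b\le i-1$ for $a<b$, and since $i-1\ge1$, a pair $a<b$ is extremal exactly if $a\le i+1$, $y_a=i$ and $y_b=1$. Lemma~\ref{lem:restr} applies to all these $y$ with the same prefactor, so it suffices to show that the $L_y$ add up to zero. In every extremal pair $y_a=i$, so the sign is $+1$ for $b=i+1$ and $-1$ for $b=i+2$.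

\emph{The sequences $(1,\dots,i,c,2,\dots,m)$.} The entry $1$ occurs only in position $1$. There is no extremal pair and $L_y=0$.

\emph{The sequences $(1,\dots,i,c,1,w_j)$ with $2\le c\le i$.} The pair $(i,i+2)$ is extremal; $U=\emptyset$ and $U=\{i+1\}$ give $-F_{(2,\dots,i,c,w_j)}+F_{(2,\dots,i,c+1,w_j)}$. If $c=i$, the pair $(i+1,i+2)$ is extremal as well and gives $-F_{(2,\dots,i,i+1,w_j)}$. The sum over $c=2,\dots,i$ telescopes to
\[
F_{(2,\dots,i,i+1,w_j)}-F_{(2,\dots,i,2,w_j)}-F_{(2,\dots,i,i+1,w_j)}=-F_{(2,\dots,i,2,w_j)} .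
\]

\emph{The sequences $(1,\dots,i,1,1,w_j)$.} The pair $(i,i+1)$ gives $F_{(2,\dots,i,1,w_j)}$, and the pair $(i,i+2)$ gives $-F_{(2,\dots,i,1,w_j)}+F_{(2,\dots,i,2,w_j)}$. The total is $F_{(2,\dots,i,2,w_j)}$.

For each $j$ the last two totals cancel, so $G(t,\varphi(t),X_3,\dots,X_{m+i})=0$. By \eqref{eq:G} and Lemma~\ref{lem:deg}, $G$ is a symmetric polynomial in $m+i$ variables of degree at most $m-1<2(m+i-1)$ in each, and the vanishing principle gives $G=0$.
\end{proof}

With Propositions~\ref{prop:a} and~\ref{prop:b}, the reduction in Section~\ref{sec:poly} proves Theorem~\ref{thm:block}, and Section~\ref{sec:asm} then gives Theorems~\ref{thm:asm} and~\ref{thm:ident}.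

\begin{thebibliography}{9}

\bibitem{Fischer}
I.~Fischer, \emph{The number of monotone triangles with prescribed bottom row}, Adv. Appl. Math. 37 (2006).

\bibitem{Riegler}
L.~Riegler, \emph{Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem}, arXiv:1207.4437 (2012).

\bibitem{Zeilberger}
D.~Zeilberger, \emph{Proof of the refined alternating sign matrix conjecture}, New York J. Math. 2 (1996).

\end{thebibliography}
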